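\title{Core points of transitive permutation groups}

\begin{abstract}
Let $\Gamma\le S_n$ be a transitive group acting on $\mathbb{R}^n$ by permuting coordinates. An integral vector is a core point if the convex hull of its orbit contains no integral vector outside the orbit. We prove that $\Gamma$ has finitely many core points up to translation by $\mathbf{1}=(1,\dots,1)^\top$ if and only if $\Gamma$ is $2$-homogeneous, which answers a question of Herr, Rehn and Sch\"urmann affirmatively. The result is part of a trichotomy governed by the invariant subspaces of $\mathbf{1}^\perp$: finitely many core points if $\mathbf{1}^\perp$ is irreducible over $\mathbb{R}$; infinitely many, but no infinite arithmetic progression of them, if it is irreducible over $\mathbb{Q}$ only; and whole lines of core points if it is reducible over $\mathbb{Q}$.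
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $n\ge 2$ and let $\Gamma\le S_n$ act on $\mathbb{R}^n$ by $\gamma e_i=e_{\gamma(i)}$. These maps are orthogonal and preserve $\mathbb{Z}^n$. The \emph{orbit polytope} of $z\in\mathbb{Z}^n$ is $\operatorname{conv}(\Gamma z)$; its vertices are the points of the orbit, since these lie on a sphere. We call $z$ a \emph{core point} for $\Gamma$ if the orbit polytope contains no integral point besides its vertices:
\[
\operatorname{conv}(\Gamma z)\cap\mathbb{Z}^n=\Gamma z .
\]
Core points are the test points for integral feasibility under symmetry. A $\Gamma$-invariant convex set $K$ that contains an integral point $z$ contains $\operatorname{conv}(\Gamma z)$, and a shortest integral point of this polytope is a core point (Lemma~\ref{lem:norm}). So $K$ contains an integral point if and only if it contains a core point, and one wants to know how many core points there are.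

The vector $\mathbf{1}=(1,\dots,1)^\top$ is fixed by $\Gamma$, so $z+k\mathbf{1}$ is a core point whenever $z$ is and $k\in\mathbb{Z}$. We therefore count core points \emph{up to translation}, that is, we count their classes modulo $\mathbb{Z}\mathbf{1}$. For $S\subseteq\{1,\dots,n\}$ let $\mathbf{1}_S$ be the indicator vector. Three cases are quickly settled.
\begin{itemize}
\item Every $\mathbf{1}_S$ is a core point for every $\Gamma$: an integral point of its orbit polytope is a $0/1$ vector with $|S|$ ones, so it has the norm of $\mathbf{1}_S$ and lies in the orbit by Lemma~\ref{lem:norm}.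
\item For $\Gamma=S_n$ there are no others up to translation. If $z_i\ge z_j+2$, then $z-e_i+e_j$ lies on the segment from $z$ to $(i\,j)z=z-(z_i-z_j)(e_i-e_j)$, and its squared norm $|z|^2-2(z_i-z_j)+2$ is smaller than $|z|^2$, so it is not in the orbit.
\item If $\Gamma$ is not transitive and $O$ is one of its orbits on $\{1,\dots,n\}$, the fixed vectors $k\mathbf{1}_O$, $k\in\mathbb{Z}$, are core points that are pairwise inequivalent modulo $\mathbb{Z}\mathbf{1}$.
\end{itemize}
So the question concerns transitive groups. Transitivity alone does not give finiteness.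

\begin{example}\label{ex:C4}
Let $\Gamma$ be generated by the $4$-cycle $(1\,2\,3\,4)$, and let $z_k=(k+1,0,k,0)$ for $k\in\mathbb{Z}$. A point of the orbit polytope has the form
\[
x=\lambda_1(k+1,0,k,0)+\lambda_2(0,k+1,0,k)+\lambda_3(k,0,k+1,0)+\lambda_4(0,k,0,k+1)
\]
with $\lambda_i\ge0$ and $\sum\lambda_i=1$. The parameter $k$ cancels in
\[
x_1-x_3=\lambda_1-\lambda_3,\qquad x_2-x_4=\lambda_2-\lambda_4 .
\]
Let $x$ be integral. If one of these two integers is nonzero, it is $\pm1$, some $\lambda_i$ equals $1$, and $x$ is in the orbit. If both vanish, the coordinate sum of $x$ is even, whereas it equals $2k+1$. Hence every $z_k$ is a core point, and the $z_k$ are pairwise inequivalent because they share their second coordinate.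

The orbit polytope of $z_k$ is long in the direction $(1,-1,1,-1)$ and thin in the invariant plane $\{(a,b,-a,-b)\}$. The opposite shape does not work. The orbit of $(k+1,0,-k,0)$ is long in the plane and thin along $(1,-1,1,-1)$, but for $k\ge1$ the segment from this point to its image $(-k,0,k+1,0)$ passes through $e_1$.
\end{example}

The example suggests the general picture. An orbit polytope of a transitive group is centered on the line $\mathbb{R}\mathbf{1}$, and its affine hyperplane contains an integral point within distance $\sqrt n/2$ of the center. A large orbit polytope without extra integral points must therefore be thin in some direction. The way to make it large and thin is to split $\mathbf{1}^\perp$ into two invariant subspaces and to take $z$ with a large component in one and a small component in the other. One is led to guess that finiteness holds exactly when $\mathbf{1}^\perp$ has no such splitting. The group $\Gamma$ is \emph{$2$-homogeneous} if it is transitive on the $2$-element subsets of $\{1,\dots,n\}$; for transitive $\Gamma$ this is equivalent to the irreducibility of $\mathbf{1}^\perp$ (Lemma~\ref{lem:homog}).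 The problem, posed in the paper of Herr, Rehn and Sch\"urmann \cite{HRS}, is to decide whether a transitive group has finitely many core points up to translation if and only if it is $2$-homogeneous. The answer is yes.

\begin{theorem}\label{thm:main}
For a transitive group $\Gamma\le S_n$, $n\ge2$, the following are equivalent.
\begin{itemize}
\item[(a)] $\Gamma$ is $2$-homogeneous.
\item[(b)] $\Gamma$ has finitely many core points up to translation by $\mathbf{1}$.
\item[(c)] $\Gamma$ has finitely many core points of coordinate sum $1$.
\end{itemize}
\end{theorem}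

The second half of Example~\ref{ex:C4} shows where the difficulty lies: a thin polytope may still contain extra integral points. How one avoids them depends on the position of the invariant subspaces relative to the lattice. Put $\sigma(x)=\sum_i x_i$, and call $L_c=\{z\in\mathbb{Z}^n:\sigma(z)=c\}$, $c\in\mathbb{Z}$, a \emph{layer}. A subspace is \emph{rational} if it is spanned by rational vectors. The space $\mathbf{1}^\perp$ is \emph{reducible over $\mathbb{R}$} if it contains a $\Gamma$-invariant subspace other than $0$ and $\mathbf{1}^\perp$, and \emph{irreducible over $\mathbb{R}$} otherwise; it is \emph{$\mathbb{Q}$-reducible} if it contains a rational $\Gamma$-invariant subspace other than $0$ and $\mathbf{1}^\perp$. Every transitive group falls under exactly one of the three cases of the next theorem.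

\begin{theorem}\label{thm:tri}
Let $\Gamma\le S_n$ be transitive, $n\ge2$.
\begin{itemize}
\item[(1)] If $\mathbf{1}^\perp$ is irreducible over $\mathbb{R}$, there are finitely many core points up to translation.
\item[(2)] If $\mathbf{1}^\perp$ is reducible over $\mathbb{R}$ but not $\mathbb{Q}$-reducible, then for every $c\not\equiv0\pmod n$ the layer $L_c$ contains infinitely many core points. However, there is no progression $z_0+km$ $(k\ge0)$ of core points with $m\in\mathbb{Z}^n\setminus\mathbb{Z}\mathbf{1}$.
\item[(3)] If $\mathbf{1}^\perp$ is $\mathbb{Q}$-reducible, there are $z_0\in L_1$ and $0\ne m\in\mathbb{Z}^n\cap\mathbf{1}^\perp$ such that $z_0+km$ is a core point for every $k\in\mathbb{Z}$.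
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:prog}
A transitive group has an infinite progression $z_0+km$ $(k\ge0)$ of core points with $m\in\mathbb{Z}^n\setminus\mathbb{Z}\mathbf{1}$ if and only if $\mathbf{1}^\perp$ is $\mathbb{Q}$-reducible.
\end{corollary}

It is known that $2$-homogeneous groups have finitely many core points up to translation, and that imprimitive transitive groups, and transitive groups with an invariant subspace that is not rational, have infinitely many. These results do not cover primitive groups whose invariant subspaces are all rational; for them the key step is Proposition~\ref{prop:key}. We use none of the known results and prove all cases. Section~\ref{sec:round} makes the thinness argument precise, which gives part~(1) and excludes progressions. Section~\ref{sec:dense} finishes part~(2) by a density argument. Sections~\ref{sec:lift}--\ref{sec:prim} prove part~(3), together with a refinement for primitive groups that produces lines of core points in further layers (Proposition~\ref{prop:layers}).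

\section{Layers, shortest points and invariant subspaces}\label{sec:prelim}

From now on $\Gamma\le S_n$ is transitive and $n\ge2$. The vectors fixed by $\Gamma$ are then the multiples of $\mathbf{1}$.

\subsection*{Layers}
The sum $\sigma$ is constant on orbit polytopes, so the integral points of $\operatorname{conv}(\Gamma z)$ lie in the layer of $z$. Since $\sigma(z+k\mathbf{1})=\sigma(z)+kn$, distinct points of one layer are inequivalent modulo $\mathbb{Z}\mathbf{1}$, and every class has exactly one representative in $L_0\cup\dots\cup L_{n-1}$. The average $|\Gamma|^{-1}\sum_\gamma\gamma x$ of an orbit is fixed by $\Gamma$ and has sum $\sigma(x)$, so it equals $\frac{\sigma(x)}{n}\mathbf{1}$. For $c\equiv0\pmod n$ the point $\frac cn\mathbf{1}$ is integral and lies in every orbit polytope of the layer, so it is the only core point in $L_c$. This is why such $c$ are excluded in part~(2) of Theorem~\ref{thm:tri}.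

\subsection*{Shortest points}
All existence statements below come from the strict convexity of the Euclidean ball, in the following form.

\begin{lemma}\label{lem:norm}
Let $H\le S_n$ be any subgroup.
\begin{itemize}
\item[(i)] Let $x\in\mathbb{R}^n$ and let $y=\sum_{h\in H}\mu_h\,hx$ be a convex combination. Then $|y|\le|x|$. If $|y|=|x|$, then $hx=y$ for every $h$ with $\mu_h>0$; in particular $y\in Hx$.
\item[(ii)] Let $D,K\subseteq\mathbb{R}^n$ be $H$-invariant, with $K$ convex. If $y$ is an element of minimal norm in $D\cap K$, then $\operatorname{conv}(Hy)\cap D=Hy$.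
\end{itemize}
In particular, every orbit polytope $\operatorname{conv}(\Gamma z)$ with $z\in\mathbb{Z}^n$ contains a core point.
\end{lemma}

\begin{proof}
(i) All $hx$ have norm $|x|$, so $|y|\le|x|$ by the triangle inequality. If $|y|=|x|$, then $|y|^2=\sum_h\mu_h\,(y\cdot hx)$ with every $y\cdot hx\le|y|^2$. Hence $\mu_h>0$ forces $y\cdot hx=|y|^2$, and then $|y-hx|^2=2|y|^2-2\,y\cdot hx=0$.

(ii) We have $Hy\subseteq D$ and $\operatorname{conv}(Hy)\subseteq K$. A point $x\in\operatorname{conv}(Hy)\cap D$ lies in $D\cap K$, so $|x|\ge|y|$, and (i) gives $x\in Hy$. For the last claim take $H=\Gamma$, $D=\mathbb{Z}^n$ and $K=\operatorname{conv}(\Gamma z)$; here $D\cap K$ is finite and nonempty.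
\end{proof}

\subsection*{Invariant subspaces}
For a subspace $X\subseteq\mathbb{R}^n$ let $p_X$ be the orthogonal projection onto $X$. If $X$ is $\Gamma$-invariant, so is $X^\perp$; then $p_X$ commutes with $\Gamma$ and maps $\operatorname{conv}(\Gamma x)$ onto $\operatorname{conv}(\Gamma p_X(x))$.

\begin{lemma}\label{lem:homog}
The transitive group $\Gamma$ is $2$-homogeneous if and only if $\mathbf{1}^\perp$ is irreducible over $\mathbb{R}$.
\end{lemma}

\begin{proof}
Let $J$ be the all-ones matrix. A matrix $A$ commutes with $\Gamma$ if and only if $A_{\gamma(i)\gamma(j)}=A_{ij}$ for all $\gamma,i,j$. Let $\Gamma$ be $2$-homogeneous and $X\subseteq\mathbf{1}^\perp$ invariant. The symmetric matrix $p_X$ commutes with $\Gamma$, so it is constant on the diagonal and constant off it: $p_X=aI+bJ$. It acts on $\mathbf{1}^\perp$ as the scalar $a$, so $X=p_X(\mathbf{1}^\perp)$ is $0$ or $\mathbf{1}^\perp$. Conversely, let $\mathbf{1}^\perp$ be irreducible, let $\mathcal{O}$ be an orbit of $\Gamma$ on $2$-subsets, and let $A_{ij}=1$ if $\{i,j\}\in\mathcal{O}$ and $A_{ij}=0$ otherwise. Then $A$ is symmetric and commutes with $\Gamma$.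 The vector $A\mathbf{1}$ is fixed by $\Gamma$, so $A$ preserves $\mathbb{R}\mathbf{1}$ and $\mathbf{1}^\perp$. An eigenspace of $A$ in $\mathbf{1}^\perp$ is a nonzero invariant subspace, hence all of $\mathbf{1}^\perp$. So $A=aI+bJ$, its off-diagonal entries agree, and $\mathcal{O}$ contains every $2$-subset.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:tri}]
(a) implies (b) by Lemma~\ref{lem:homog} and part~(1). (b) implies (c) because distinct points of $L_1$ are inequivalent. If (a) fails, then $\mathbf{1}^\perp$ is reducible over $\mathbb{R}$, and part~(2) with $c=1$ or part~(3) gives infinitely many core points in $L_1$, so (c) fails.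
\end{proof}

A rational subspace $X$ has a basis of integral vectors, and if $B$ is the matrix with these columns, then $p_X=B(B^\top B)^{-1}B^\top$ is a rational matrix. The span of the orbit of a rational vector is a rational invariant subspace. If $U\subseteq\mathbf{1}^\perp$ is rational and invariant, then $W=\mathbf{1}^\perp\cap U^\perp$ is invariant, and it is rational as the column space of $I-p_U-\frac1nJ$. Thus $\mathbf{1}^\perp$ is $\mathbb{Q}$-reducible if and only if it has a \emph{rational splitting}: an orthogonal decomposition $\mathbf{1}^\perp=U\oplus W$ into nonzero rational invariant subspaces. For such a splitting, $U^\perp=\mathbb{R}\mathbf{1}+W$ and $W^\perp=\mathbb{R}\mathbf{1}+U$.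

All three cases of Theorem~\ref{thm:tri} occur. The group $S_n$ belongs to case~(1), and the group of Example~\ref{ex:C4} to case~(3). The group generated by a $5$-cycle $g$ belongs to case~(2). It has five elements and cannot be transitive on ten $2$-subsets. If $X\subseteq\mathbf{1}^\perp$ is rational and invariant, the characteristic polynomial of $g|_X$ is rational and divides that of $g|_{\mathbf{1}^\perp}$, namely $t^4+t^3+t^2+t+1$, which is irreducible over $\mathbb{Q}$; so $\dim X\in\{0,4\}$.

\section{Core points have thin orbit polytopes}\label{sec:round}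

To measure thinness we use the support function of the orbit polytope in its worst direction. For $w\in\mathbf{1}^\perp$ put
\[
r(w)=\min_{a\in\mathbf{1}^\perp,\ |a|=1}\ \max_{\gamma\in\Gamma}\ a\cdot\gamma w .
\]
The minimum exists because the inner maximum is continuous in $a$ and the unit sphere of $\mathbf{1}^\perp$ is compact and nonempty.

\begin{lemma}\label{lem:r}
Let $w,w'\in\mathbf{1}^\perp$ and $t\ge0$.
\begin{itemize}
\item[(i)] $\operatorname{conv}(\Gamma w)$ contains every $y\in\mathbf{1}^\perp$ with $|y|\le r(w)$.
\item[(ii)] $r(w)\le|w|$, $\;r(tw)=t\,r(w)$, and $r(w+w')\ge r(w)-|w'|$. In particular $r$ is continuous.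
\item[(iii)] If $\Gamma w$ spans $\mathbf{1}^\perp$, then $r(w)>0$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) If $y\in\mathbf{1}^\perp$ is not in the compact convex set $\operatorname{conv}(\Gamma w)$, a hyperplane in $\mathbf{1}^\perp$ separates them strictly: there is a unit vector $a\in\mathbf{1}^\perp$ with $a\cdot y>\max_\gamma a\cdot\gamma w\ge r(w)$. Hence $|y|>r(w)$.

(ii) The first two claims follow from $a\cdot\gamma w\le|w|$ and from homogeneity, the third from $a\cdot\gamma(w+w')\ge a\cdot\gamma w-|w'|$. Using the third twice gives $|r(w)-r(w'')|\le|w-w''|$.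

(iii) Let $a\in\mathbf{1}^\perp$ be a unit vector. The average of the orbit $\Gamma w$ is $\frac{\sigma(w)}n\mathbf{1}=0$, so the numbers $a\cdot\gamma w$ sum to zero. If none were positive, all would vanish, and $a$ would be orthogonal to the span of $\Gamma w$, which contains $a$.
\end{proof}

\begin{lemma}\label{lem:thin}
If $z$ is a core point and $w=p_{\mathbf{1}^\perp}(z)$, then $r(w)\le\sqrt n/2$.
\end{lemma}

\begin{proof}
Let $c=\sigma(z)$, so that $\operatorname{conv}(\Gamma z)=\frac cn\mathbf{1}+\operatorname{conv}(\Gamma w)$. Write $c=qn+s$ with $0\le s<n$, let $R$ be an $s$-element set, and let $y=q\mathbf{1}+\mathbf{1}_R\in L_c$. Then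
\[
\Bigl|y-\frac cn\mathbf{1}\Bigr|^2=s\Bigl(1-\frac sn\Bigr)^2+(n-s)\frac{s^2}{n^2}=\frac{s(n-s)}{n}\le\frac n4 .
\]
Suppose $r(w)>\sqrt n/2$. Then $y\in\operatorname{conv}(\Gamma z)$ by Lemma~\ref{lem:r}(i). Every point of $\Gamma z$ has distance $|w|\ge r(w)>\sqrt n/2$ from $\frac cn\mathbf{1}$, so $y\notin\Gamma z$, and $z$ is not a core point.
\end{proof}

If $\mathbf{1}^\perp$ is irreducible, no orbit polytope is thin relative to its size, uniformly.

\begin{proof}[Proof of Theorem~\ref{thm:tri}(1)]
By irreducibility, $\Gamma w$ spans $\mathbf{1}^\perp$ for every nonzero $w\in\mathbf{1}^\perp$. So $r$ is continuous and positive on the unit sphere of $\mathbf{1}^\perp$, its minimum $\rho$ there is positive, and $r(w)\ge\rho|w|$ for all $w\in\mathbf{1}^\perp$. By Lemma~\ref{lem:thin}, a core point in $L_c$ has distance at most $\sqrt n/(2\rho)$ from $\frac cn\mathbf{1}$. Each layer thus contains finitely many core points, and $L_0,\dots,L_{n-1}$ represent all classes.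
\end{proof}

Along a progression only one direction matters in the limit, and that direction is rational. So a weaker hypothesis suffices to exclude progressions.

\begin{proposition}\label{prop:noprog}
Suppose $\mathbf{1}^\perp$ is not $\mathbb{Q}$-reducible. If $z_0\in\mathbb{Z}^n$ and $m\in\mathbb{Z}^n\setminus\mathbb{Z}\mathbf{1}$, then $z_0+km$ is not a core point for large $k$.
\end{proposition}

\begin{proof}
Put $w_0=p_{\mathbf{1}^\perp}(z_0)$ and $m'=p_{\mathbf{1}^\perp}(m)=m-\frac{\sigma(m)}n\mathbf{1}$. The vector $m'$ is rational, and it is nonzero because $\mathbb{R}\mathbf{1}\cap\mathbb{Z}^n=\mathbb{Z}\mathbf{1}$. The span of $\Gamma m'$ is a nonzero rational invariant subspace of $\mathbf{1}^\perp$, hence equal to $\mathbf{1}^\perp$. By Lemma~\ref{lem:r}, $r(m')>0$ and $r(w_0+km')\ge k\,r(m')-|w_0|$ for $k\ge0$. This exceeds $\sqrt n/2$ for large $k$, and Lemma~\ref{lem:thin} applies.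
\end{proof}

This proves the second assertion of Theorem~\ref{thm:tri}(2). It also proves the ``only if'' direction of Corollary~\ref{cor:prog}; the other direction is Theorem~\ref{thm:tri}(3), since a nonzero $m\in\mathbf{1}^\perp$ is not in $\mathbb{Z}\mathbf{1}$.

\section{Irrational subspaces and dense projections}\label{sec:dense}

Let $\mathbf{1}^\perp$ be reducible over $\mathbb{R}$ but not $\mathbb{Q}$-reducible. By Proposition~\ref{prop:noprog} the core points cannot be written down as a line, as they were in Example~\ref{ex:C4}. We find them by descent instead. Every orbit polytope contains a core point, but different polytopes may lead to the same one, so we need a quantity that separates the outcomes. The length of the projection to an invariant subspace $U$ serves: it does not increase under descent, it never vanishes, and it can be made arbitrarily small at the start.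

\begin{lemma}\label{lem:dense}
Let $\mathbf{1}^\perp$ be reducible over $\mathbb{R}$ but not $\mathbb{Q}$-reducible, and let $U$ be a nonzero invariant subspace of $\mathbf{1}^\perp$ of minimal dimension. Then
\begin{itemize}
\item[(i)] $\mathbb{Z}^n\cap U^\perp=\mathbb{Z}\mathbf{1}$;
\item[(ii)] $p_U(L_c)$ is dense in $U$ for every $c\in\mathbb{Z}$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $y\in\mathbb{Z}^n\cap U^\perp$. Then $y'=ny-\sigma(y)\mathbf{1}$ is an integral vector in $\mathbf{1}^\perp\cap U^\perp$. The span of $\Gamma y'$ is rational, invariant, and contained in $\mathbf{1}^\perp\cap U^\perp$, which is a proper subspace of $\mathbf{1}^\perp$ because $U\ne0$. So the span is $0$, and $y\in\mathbb{R}\mathbf{1}\cap\mathbb{Z}^n=\mathbb{Z}\mathbf{1}$. The reverse inclusion holds because $U\subseteq\mathbf{1}^\perp$.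

(ii) The set $p_U(L_c)$ is a translate of the group $p_U(L_0)$, so we may take $c=0$. By (i), $p_U$ is injective on $L_0$, a free abelian group of rank $n-1$ with basis $e_i-e_n$, $i<n$. Recall that a discrete subgroup of a real vector space of dimension $d$ has rank at most $d$. By reducibility $\dim U<n-1$, so $p_U(L_0)$ is not discrete and contains nonzero vectors $x_j\to0$. Let $G$ be the closure of $p_U(L_0)$, a closed $\Gamma$-invariant subgroup of $U$. Passing to a subsequence, $x_j/|x_j|$ converges to a unit vector $e$, and for each $t\in\mathbb{R}$ the vectors $\lfloor t/|x_j|\rfloor\,x_j\in G$ converge to $te$. So $G$ contains a line. The sum of all linear subspaces contained in $G$ is contained in $G$, nonzero, and $\Gamma$-invariant. By the minimality of $U$ it equals $U$.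
\end{proof}

\begin{proof}[Proof of the first assertion of Theorem~\ref{thm:tri}(2)]
Let $c\not\equiv0\pmod n$ and let $U$ be as in Lemma~\ref{lem:dense}. Since $L_c$ contains no multiple of $\mathbf{1}$, part~(i) gives $p_U(y)\ne0$ for all $y\in L_c$. Suppose $L_c$ contains only finitely many core points $y_1,\dots,y_N$; here $N\ge1$ by Lemma~\ref{lem:norm}. Then $\delta=\min_j|p_U(y_j)|>0$. By part~(ii) there is $z\in L_c$ with $|p_U(z)|<\delta$. By Lemma~\ref{lem:norm}, $\operatorname{conv}(\Gamma z)$ contains a core point $y\in L_c$, and $p_U(y)\in\operatorname{conv}(\Gamma p_U(z))$ gives $|p_U(y)|\le|p_U(z)|<\delta$, a contradiction.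
\end{proof}

\section{Lifting along a rational splitting}\label{sec:lift}

Let $\mathbf{1}^\perp=U\oplus W$ be a rational splitting, and put
\[
\Lambda_c=p_U(L_c)\subseteq U .
\]
This set is $\Gamma$-invariant. As $p_U$ is a rational matrix, $\Lambda_c\subseteq\frac1N\mathbb{Z}^n$ for some $N\ge1$, so $\Lambda_c$ meets every bounded set in finitely many points. The density argument is therefore lost, but the discreteness of $\Lambda_c$ can be used. For $z\in L_c$ and $v=p_U(z)$, the integral points of $\operatorname{conv}(\Gamma z)$ project into $\operatorname{conv}(\Gamma v)\cap\Lambda_c$. If this set is just $\Gamma v$, they all lie over vertices of $\operatorname{conv}(\Gamma v)$, and the part of $\operatorname{conv}(\Gamma z)$ over the vertex $v$ is $\operatorname{conv}(Hz)$, where $H$ is the stabilizer of $v$. The problem for $\Gamma$ becomes a problem for $H$. An integral vector $m\in W$ fixed by $H$ plays for $H$ the role that $\mathbf{1}$ plays for $\Gamma$: adding it to $z$ translates $\operatorname{conv}(Hz)$ and leaves $v$ unchanged. Let $\operatorname{Fix}_W(H)$ be the space of $H$-fixed vectors in $W$.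

\begin{lemma}[Lifting]\label{lem:lift}
Let $\mathbf{1}^\perp=U\oplus W$ be a rational splitting, $c\in\mathbb{Z}$, and $v\in\Lambda_c$ with $\operatorname{conv}(\Gamma v)\cap\Lambda_c=\Gamma v$. Let $H$ be the stabilizer of $v$ in $\Gamma$ and suppose $\operatorname{Fix}_W(H)\ne0$. Then $\mathbb{Z}^n\cap\operatorname{Fix}_W(H)\neq0$. If $z_0$ has minimal norm in $F=\{z\in L_c:p_U(z)=v\}$ and $0\ne m\in\mathbb{Z}^n\cap\operatorname{Fix}_W(H)$, then $z_0+km\in L_c$ is a core point for $\Gamma$ for every $k\in\mathbb{Z}$.
\end{lemma}

\begin{proof}
The map $\sum_{h\in H}h$ sends $W$ into $\operatorname{Fix}_W(H)$ and is multiplication by $|H|$ there, so it is onto. It preserves $\mathbb{Z}^n$, and $W$ is spanned by integral vectors. Hence $\operatorname{Fix}_W(H)$ is spanned by integral vectors, and one of them is nonzero.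

The set $F$ is a nonempty set of integral points, so $z_0$ exists. Moreover $F=\mathbb{Z}^n\cap K$ for the $H$-invariant affine subspace $K=\{x:\sigma(x)=c,\ p_U(x)=v\}$, and Lemma~\ref{lem:norm}(ii) gives
\begin{equation}\label{eq:Hcore}
\operatorname{conv}(Hz_0)\cap\mathbb{Z}^n=Hz_0 .
\end{equation}
Let $z=z_0+km$. Since $m\in W$, we have $z\in L_c$ and $p_U(z)=v$. Let $x\in\operatorname{conv}(\Gamma z)\cap\mathbb{Z}^n$. Then $x\in L_c$ and $p_U(x)\in\operatorname{conv}(\Gamma v)\cap\Lambda_c=\Gamma v$, say $p_U(x)=gv$. Replacing $x$ by $g^{-1}x$, we may assume $p_U(x)=v$. Write $x=\sum_\gamma\mu_\gamma\,\gamma z$ as a convex combination. Projecting gives $v=\sum_\gamma\mu_\gamma\,\gamma v$, so $\mu_\gamma>0$ implies $\gamma v=v$ by Lemma~\ref{lem:norm}(i), that is, $\gamma\in H$. Since $H$ fixes $m$, we get $x\in\operatorname{conv}(Hz)=\operatorname{conv}(Hz_0)+km$. By \eqref{eq:Hcore} the integral vector $x-km$ lies in $Hz_0$, so $x\in Hz_0+km=Hz$.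
\end{proof}

In Example~\ref{ex:C4}, take $U=\{(a,b,-a,-b)\}$ and $W=\mathbb{R}(1,-1,1,-1)$. In the coordinates $(s,t)=(x_1-x_3,x_2-x_4)$ on $U$, the set $\Lambda_1$ consists of the integral pairs with $s+t$ odd. The vector $v=p_U(e_1)$ is $(1,0)$, and $\operatorname{conv}(\Gamma v)$ is the square $|s|+|t|\le1$, which meets $\Lambda_1$ in its four corners. The stabilizer $H$ is trivial. The lemma with $z_0=e_1$ and $m=(1,-1,1,-1)$ returns the points $e_1+jm=z_{2j}-j\mathbf{1}$.

It remains to find $v$ in general. The layer $c=1$ is the convenient one: there the orbit polytope of $e_1$ is the simplex $\Delta=\{\lambda\in\mathbb{R}^n_{\ge0}:\sigma(\lambda)=1\}$, and an integer that is squeezed between $0$ and $\sigma(\lambda)=1$ has two possible values only.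

\begin{lemma}\label{lem:test}
Let $\mathbf{1}^\perp=U\oplus W$ be a rational splitting and $u=p_U(e_1)\in\Lambda_1$. Then $\Gamma u=\{p_U(e_1),\dots,p_U(e_n)\}$ and $\operatorname{conv}(\Gamma u)=p_U(\Delta)$. If $\lambda\in\Delta$ and $p_U(\lambda)\in\Lambda_1$, there is $z\in L_1$ with $z-\lambda\in W$, and
\begin{equation}\label{eq:test}
\lambda\cdot y=z\cdot y\in\mathbb{Z}\qquad\text{for all } y\in\mathbb{Z}^n\cap(\mathbb{R}\mathbf{1}+U).
\end{equation}
\end{lemma}

\begin{proof}
By transitivity $\Gamma e_1=\{e_1,\dots,e_n\}$ and $\operatorname{conv}(\Gamma e_1)=\Delta$; apply $p_U$. If $p_U(\lambda)=p_U(z)$ with $z\in L_1$, then $z-\lambda\in\mathbf{1}^\perp\cap U^\perp=W$, and $W$ is orthogonal to $\mathbb{R}\mathbf{1}+U$.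
\end{proof}

We think of the vectors $y$ in \eqref{eq:test} as test vectors that constrain $\lambda$. In Example~\ref{ex:C4} they were $e_1-e_3$ and $e_2-e_4$.

\section{Imprimitive groups}\label{sec:imprim}

A \emph{block} of $\Gamma$ is a nonempty set $S\subseteq\{1,\dots,n\}$ such that $gS=S$ or $gS\cap S=\emptyset$ for every $g\in\Gamma$. By transitivity the sets $gS$ partition $\{1,\dots,n\}$ into blocks of equal size. The group is \emph{primitive} if its only blocks are the singletons and the whole set, and \emph{imprimitive} otherwise. A partition into blocks provides a splitting and test vectors that generalize Example~\ref{ex:C4}, where the blocks are $\{1,3\}$ and $\{2,4\}$.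

\begin{proposition}\label{prop:imprim}
Let $\{gB:g\in\Gamma\}$ be a partition into blocks of size $s$, $1<s<n$, with $1\in B$. Let $U$ be the space of vectors with sum $0$ on every block, and $W$ the space of vectors in $\mathbf{1}^\perp$ that are constant on every block. This is a rational splitting, and $v=p_U(e_1)$ satisfies the hypotheses of Lemma~\ref{lem:lift} with $c=1$.
\end{proposition}

\begin{proof}
The group permutes the blocks, so $U$ and $W$ are invariant. The space $U$ is spanned by the vectors $e_i-e_j$ with $i,j$ in one block; it is rational, contained in $\mathbf{1}^\perp$, and nonzero as $s>1$. Its orthogonal complement consists of the vectors constant on blocks, so $W=\mathbf{1}^\perp\cap U^\perp$, and $W$ contains $m=\frac ns\mathbf{1}_B-\mathbf{1}$, which is nonzero as $s<n$.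

Let $x\in\operatorname{conv}(\Gamma v)\cap\Lambda_1$ and write $x=p_U(\lambda)$ with $\lambda\in\Delta$ and $z$ as in Lemma~\ref{lem:test}. The test vectors $e_i-e_j$ show that $\lambda_i-\lambda_j\in\mathbb{Z}$ for $i,j$ in one block. If $\lambda$ were constant on every block, so would be $z\in\lambda+W$, and then $s$ would divide $\sigma(z)=1$. So $\lambda_i-\lambda_j\ge1$ for some $i,j$, which forces $\lambda=e_i$ and $x=p_U(e_i)\in\Gamma v$. The inclusion $\Gamma v\subseteq\operatorname{conv}(\Gamma v)\cap\Lambda_1$ holds since $\Lambda_1$ is invariant.

Finally, $v=e_1-\frac1s\mathbf{1}_B$ has support $B$ because $s>1$. The stabilizer $H$ of $v$ therefore maps $B$ to itself and fixes $m$.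
\end{proof}

Every point of $L_1$ has norm at least $1$, so $z_0=e_1$ is admissible in Lemma~\ref{lem:lift}, and the points $e_1+k(\frac ns\mathbf{1}_B-\mathbf{1})$, $k\in\mathbb{Z}$, are core points. This proves Theorem~\ref{thm:tri}(3) for imprimitive groups.

\section{Primitive groups}\label{sec:prim}

For a primitive group the splitting is given without a description. We first decide which summand is to be called $U$. If $0\in\Lambda_c$, then Lemma~\ref{lem:lift} is useless in layer $c$: the origin is the average of every orbit in $U$, so only $v=0$ satisfies $\operatorname{conv}(\Gamma v)\cap\Lambda_c=\Gamma v$, and then $H=\Gamma$ fixes no nonzero vector of $W$. To control this, note that $\{\sigma(y):y\in\mathbb{Z}^n\cap U^\perp\}$ is a subgroup of $\mathbb{Z}$ containing $\sigma(\mathbf{1})=n$. Let $d_U$ be its positive generator, and define $d_W$ in the same way from $W^\perp$.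

\begin{lemma}\label{lem:d}
For a rational splitting, $d_U\mid n$, $d_W\mid n$ and $n\mid d_Ud_W$; in particular $d_U\ge2$ or $d_W\ge2$. Moreover, $0\in\Lambda_c$ if and only if $d_U\mid c$, and $\Lambda_c=\Lambda_{c'}$ whenever $c\equiv c'\pmod{d_U}$.
\end{lemma}

\begin{proof}
The first two claims hold because $n$ lies in both subgroups. Let $y\in\mathbb{R}\mathbf{1}+W$ and $y'\in\mathbb{R}\mathbf{1}+U$ be integral with sums $d_U$ and $d_W$. Then $y=\frac{d_U}n\mathbf{1}+w$ and $y'=\frac{d_W}n\mathbf{1}+u$ with $w\in W$, $u\in U$, and the integer $y\cdot y'$ equals $d_Ud_W/n$. Next, $0\in\Lambda_c$ means that $L_c$ meets $U^\perp$, that is, $d_U\mid c$. If $d_U\mid c-c'$, take $y\in L_{c-c'}\cap U^\perp$; then $L_c=L_{c'}+y$ and $p_U(y)=0$.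
\end{proof}

\begin{example}\label{ex:grid}
Identify $\mathbb{R}^9$ with the $3\times3$ matrices, and let $\Gamma$ be generated by the permutations of rows, the permutations of columns, and transposition. It is transitive on the nine cells. The stabilizer of the cell $(1,1)$ has three orbits: this cell, the four other cells in its row or column, and the remaining four. A block containing $(1,1)$ is a union of such orbits, so it has size $1$, $5$ or $9$, and its size divides $9$. Hence $\Gamma$ is primitive.

Let $E_{ij}$ be the matrix units, $R_i$ and $C_j$ the indicators of row $i$ and column $j$, and $\mathbf{1}$ the all-ones matrix. Let $U$ consist of the matrices whose row and column sums all vanish; then $U^\perp$ is spanned by the $R_i$ and $C_j$, and $W=\mathbf{1}^\perp\cap U^\perp$. We claim that $u=p_U(E_{11})$ satisfies the hypotheses of Lemma~\ref{lem:lift} with $c=1$. Let $\lambda,z$ be as in Lemma~\ref{lem:test}. The test vectors $E_{ij}+E_{kl}-E_{il}-E_{kj}\in U$, for $i\ne k$ and $j\ne l$, give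
\[
\lambda_{ij}+\lambda_{kl}-\lambda_{il}-\lambda_{kj}=z_{ij}+z_{kl}-z_{il}-z_{kj}\in\{-1,0,1\}.
\]
If all these integers vanish, then $z_{ij}=z_{i1}+z_{1j}-z_{11}$ for all $i,j$, and summing shows $3\mid\sigma(z)=1$, which is false. So one of them is nonzero, and after interchanging $j$ and $l$ if necessary it is $1$. Then $\lambda_{ij}+\lambda_{kl}=1$ and all other entries vanish. The test vector for row $i$, the third row $p\ne i,k$, and columns $j,l$ gives $\lambda_{ij}\in\mathbb{Z}$. Hence $\lambda$ is a matrix unit, and $\operatorname{conv}(\Gamma u)\cap\Lambda_1=\Gamma u$. The matrix $u=E_{11}-\frac13R_1-\frac13C_1+\frac19\mathbf{1}$ has the entry $\frac49$ in cell $(1,1)$ and entries $-\frac29$ or $\frac19$ elsewhere, so its stabilizer fixes this cell and hence fixes $m=3R_1+3C_1-2\cdot\mathbf{1}\in W$. We obtain the core points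
\[
E_{11}+km=\begin{pmatrix}1+4k&k&k\\ k&-2k&-2k\\ k&-2k&-2k\end{pmatrix},\qquad k\in\mathbb{Z}.
\]
\end{example}

In the example we could verify that $u$ itself is admissible, and a fixed vector in $W$ came from the stabilizer of a point. In general there are no explicit test vectors to verify this with. Lemma~\ref{lem:norm}(ii) still supplies an admissible $v$, namely a shortest point of $\Lambda_1$ in $\operatorname{conv}(\Gamma u)$, but we know nothing about its stabilizer $H$ in advance. The idea is that the failure of the remaining hypothesis creates the missing test vectors: if $\operatorname{Fix}_W(H)=0$, the indicators of all $H$-orbits lie in $\mathbb{R}\mathbf{1}+U$. They determine $\lambda$, and their translates then exhibit a block.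

\begin{proposition}\label{prop:key}
Let $\Gamma$ be primitive and $\mathbf{1}^\perp=U\oplus W$ a rational splitting with $d_U\ge2$; that is, $\mathbb{R}\mathbf{1}+W$ contains no integral vector of coordinate sum $1$. Then there is $v\in\Lambda_1$ with $\operatorname{conv}(\Gamma v)\cap\Lambda_1=\Gamma v$ and $\operatorname{Fix}_W(H)\ne0$, where $H$ is the stabilizer of $v$.
\end{proposition}

\begin{proof}
Let $u=p_U(e_1)$. The set $\Lambda_1\cap\operatorname{conv}(\Gamma u)$ is finite and contains $u$; let $v$ be an element of minimal norm. Then $\operatorname{conv}(\Gamma v)\cap\Lambda_1=\Gamma v$ by Lemma~\ref{lem:norm}(ii), and $v\ne0$ because $0\notin\Lambda_1$ by Lemma~\ref{lem:d}.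

Suppose $\operatorname{Fix}_W(H)=0$. If $x\in\mathbb{R}^n$ is fixed by $H$, so is $p_W(x)$, and hence $p_W(x)=0$. Thus
\begin{equation}\label{eq:star}
\text{every $H$-fixed vector of $\mathbb{R}^n$ lies in } W^\perp=\mathbb{R}\mathbf{1}+U .
\end{equation}
By Lemma~\ref{lem:test}, $v=p_U(\lambda')$ for some $\lambda'\in\Delta$. The average $\lambda=|H|^{-1}\sum_{h\in H}h\lambda'$ lies in $\Delta$, is fixed by $H$, and satisfies $p_U(\lambda)=v$ because $p_U(h\lambda')=hv=v$. So \eqref{eq:test} holds for $\lambda$.

\emph{The vector $\lambda$ is uniform on one $H$-orbit.} For each orbit $O$ of $H$ on $\{1,\dots,n\}$ the vector $\mathbf{1}_O$ is integral and lies in $\mathbb{R}\mathbf{1}+U$ by \eqref{eq:star}. By \eqref{eq:test}, $\lambda\cdot\mathbf{1}_O$ is a nonnegative integer. These integers sum to $\sigma(\lambda)=1$, so one orbit $S$ has $\lambda\cdot\mathbf{1}_S=1$, and $\lambda\ge0$ vanishes outside $S$. Being fixed by $H$, the vector $\lambda$ is constant on $S$. Therefore $\lambda=\frac1{|S|}\mathbf{1}_S$.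

\emph{The set $S$ is a block.} The space $\mathbb{R}\mathbf{1}+U$ is invariant under all of $\Gamma$, so $\mathbf{1}_{gS}=g\mathbf{1}_S$ is a test vector for every $g\in\Gamma$, and \eqref{eq:test} gives
\[
\frac{|S\cap gS|}{|S|}=\lambda\cdot\mathbf{1}_{gS}\in\mathbb{Z}.
\]
The quotient is $0$ or $1$. In the first case $S\cap gS=\emptyset$; in the second $S\subseteq gS$, and $gS=S$ since the sizes agree.

By primitivity there are two possibilities. If $S=\{1,\dots,n\}$, then $\lambda=\frac1n\mathbf{1}$ and $v=p_U(\lambda)=0$, a contradiction. If $S=\{i\}$, then $e_i=\mathbf{1}_S\in W^\perp$; by transitivity every $e_j$ lies in the invariant space $W^\perp$, so $W=0$, again a contradiction.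
\end{proof}

\begin{remark}
Primitivity enters only in the last paragraph, and it cannot be dropped. For the group of Example~\ref{ex:C4} interchange the summands: $U=\mathbb{R}f$ with $f=(1,-1,1,-1)$, and $W=\{(a,b,-a,-b)\}$. Then $p_U(z)=\frac14(z\cdot f)f$ with $z\cdot f\equiv\sigma(z)\pmod2$, so $\Lambda_1$ consists of the odd multiples of $\frac14f$ and $0\notin\Lambda_1$. Since $\Gamma v=\{v,-v\}$ for $v\in U$, the only admissible vectors are $v=\pm\frac14f$. Their stabilizer is generated by $(1\,3)(2\,4)$, which acts on $W$ as $-1$, so $\operatorname{Fix}_W(H)=0$. The proof above ends with the block $S=\{1,3\}$ or $S=\{2,4\}$. This is the shape that failed at the end of Example~\ref{ex:C4}, and it is the reason why imprimitive groups were treated with a splitting adapted to their blocks.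
\end{remark}

The vector $v$ depends only on the set $\Lambda_1$, so it serves in every layer with the same projection.

\begin{proposition}\label{prop:layers}
Let $\Gamma$ be primitive and $\mathbf{1}^\perp=U\oplus W$ a rational splitting with $d_U\ge2$. Then every layer $L_c$ with $c\equiv\pm1\pmod{d_U}$ contains a full progression $\{z_0+km\}_{k\in\mathbb{Z}}$, $m\ne0$, of core points.
\end{proposition}

\begin{proof}
If $c\equiv1\pmod{d_U}$, then $\Lambda_c=\Lambda_1$ by Lemma~\ref{lem:d}, so the vector $v$ of Proposition~\ref{prop:key} satisfies the hypotheses of Lemma~\ref{lem:lift} for this $c$. If $c\equiv-1\pmod{d_U}$, apply this to $L_{-c}$ and use the map $z\mapsto-z$, which sends $L_{-c}$ to $L_c$ and preserves core points because $\operatorname{conv}(\Gamma(-z))=-\operatorname{conv}(\Gamma z)$.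
\end{proof}

In Example~\ref{ex:grid} we have $d_U=3$: an integral matrix $y\in U^\perp$ is orthogonal to the test vectors used there, so $3\mid\sigma(y)$ by the same summation, and $\sigma(R_1)=3$. Hence every layer $L_c$ with $3\nmid c$ contains a line of core points.

\begin{proof}[Proof of Theorem~\ref{thm:tri}(3)]
The imprimitive case was settled in Section~\ref{sec:imprim}. Let $\Gamma$ be primitive and take a rational splitting. By Lemma~\ref{lem:d} we may name the summands so that $d_U\ge2$. Proposition~\ref{prop:layers} with $c=1$ gives a progression $\{z_0+km\}_{k\in\mathbb{Z}}$ of core points in $L_1$ with $m\ne0$; then $z_0\in L_1$, and $m$ is integral with $\sigma(m)=0$.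
\end{proof}

This completes the proof of Theorem~\ref{thm:tri}, and with it the proofs of Theorem~\ref{thm:main} and Corollary~\ref{cor:prog}.

\begin{thebibliography}{9}
\bibitem{HRS} Katrin Herr, Thomas Rehn, and Achill Sch\"urmann, \emph{On Lattice-Free Orbit Polytopes}, arXiv:1401.3638 (2014).
\end{thebibliography}
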